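\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{$L^p$--$L^q$ estimates for oscillatory integral operators\\ modeled on a curve and a hypersurface}


\begin{abstract}
Let $d\ge 3$. We study operators $T_\lambda f(y)=\int_0^1 e^{i\lambda\Psi(y,t)}a(y,t)f(t)\,dt$, $y\in\mathbb R^{d-1}$, whose phase satisfies $\det(\partial_t^2\nabla_y\Psi,\dots,\partial_t^d\nabla_y\Psi)\ne0$ but for which $\partial_t\nabla_y\Psi$ may vanish. We prove $\|T_\lambda f\|_q\le C\lambda^{-(d-1)/q}\|f\|_p$ for all $q>\frac{d^2+d}2$ and $\frac1p+\frac{d^2+d-2}{2q}<1$. This answers affirmatively a question of Ham, Ko and Lee. The method is to multiply $d$ separated pieces of $T_\lambda f$, to use the power sums of the $d$ input variables as coordinates, and to freeze the one power sum that belongs to the degenerate direction. We also include the critical line $\frac1p+\frac{d^2+d-2}{2q}=1$,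 $q>\frac{d^2+d}2$, under a weaker hypothesis. Under the full hypotheses of the question and $a(0,0)\ne0$ we show that the estimate fails if $q<\frac{d^2+d}2$ or $\frac1p+\frac{d^2+d-2}{2q}>1$, so that only the case $q=\frac{d^2+d}{2}$, $p\ge q$, is left undecided.
\end{abstract}

\section{The question and the answer}

\subsection{The operators}
Let $d\ge3$ and $I=[0,1]$. For $\lambda\ge1$ put
\begin{equation}\label{eq:T}
T_\lambda f(y)=\int_I e^{i\lambda\Psi(y,t)}a(y,t)f(t)\,dt,\qquad y\in\mathbb R^{d-1},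
\end{equation}
where $a\in C_0^\infty(\mathbb R^{d-1}\times\mathbb R)$ and $\Psi$ is smooth and real-valued on an open neighborhood $\Omega$ of $\operatorname{supp}a$. We ask for which $p,q$ the estimate
\begin{equation}\label{eq:est}
\|T_\lambda f\|_{L^q(\mathbb R^{d-1})}\le C\lambda^{-\frac{d-1}q}\|f\|_{L^p(I)}
\end{equation}
holds with $C$ independent of $\lambda\ge1$ and of $f$. If $a(0,0)\ne0$, the power of $\lambda$ is the best one can hope for. Indeed, fix small $\varepsilon,c>0$ and let $f=e^{-i\lambda\Psi(0,\cdot)}\chi_{[0,\varepsilon]}$. For $|y|\le c\lambda^{-1}$ and $0\le t\le\varepsilon$ the difference $\lambda(\Psi(y,t)-\Psi(0,t))$ is small, so $|T_\lambda f|\gtrsim1$ on a set of measure comparable to $\lambda^{-(d-1)}$.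

The known special case comes from a curve and a hypersurface. Let $\gamma:I\to\mathbb R^d$ be smooth with $\det(\gamma'(t),\dots,\gamma^{(d)}(t))\ne0$ on $I$, let $S\subset\mathbb R^d$ be a compact smooth hypersurface, and consider $T_\lambda^\gamma f(x)=\int_Ie^{i\lambda x\cdot\gamma(t)}f(t)\,dt$ for $x\in S$. In a local parametrization $x=x(y)$ of $S$ the phase is $\Psi(y,t)=x(y)\cdot\gamma(t)$, and
\begin{equation}\label{eq:tangential}
\partial_t^j\nabla_y\Psi(y,t)=Dx(y)^{\mathsf T}\gamma^{(j)}(t)
\end{equation}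
records the part of $\gamma^{(j)}(t)$ tangential to $S$. Since $Dx(y)^{\mathsf T}:\mathbb R^d\to\mathbb R^{d-1}$ is onto, the $d$ vectors \eqref{eq:tangential}, $1\le j\le d$, always span $\mathbb R^{d-1}$. The first of them may vanish: $\partial_t\nabla_y\Psi=0$ exactly when $\gamma'(t)$ is normal to $S$ at $x(y)$. At such a point the vectors with $2\le j\le d$ must be independent. If moreover $S$ is the graph $x=(y,\phi(y))$ with $\nabla\phi(0)=0$ and $\gamma'(0)=(0,\dots,0,1)$, then $\nabla_y\partial_t\nabla_y\Psi(0,0)$ is the Hessian of $\phi$ at $0$, so its invertibility is a curvature condition on $S$.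

It is known that $\|T^\gamma_\lambda f\|_{L^q(S)}\le C\lambda^{-(d-1)/q}\|f\|_{L^p(I)}$ whenever
\begin{equation}\label{eq:range}
q>\frac{d^2+d}2\qquad\text{and}\qquad\frac1p+\frac{d^2+d-2}{2q}<1 .
\end{equation}
Ham, Ko and Lee \cite{HKL} consider the general operator \eqref{eq:T} with $a$ supported near the origin and
\begin{gather}
\partial_t\nabla_y\Psi(0,0)=0,\label{eq:degenerate}\\
\det\big(\partial_t^2\nabla_y\Psi,\dots,\partial_t^d\nabla_y\Psi\big)\ne0\quad\text{on }\operatorname{supp}a,\label{eq:det1}\\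
\det\big(\nabla_y\partial_t\nabla_y\Psi\big)\ne0\quad\text{on }\operatorname{supp}a.\label{eq:det2}
\end{gather}
The question is whether \eqref{eq:est} holds in the range \eqref{eq:range} for every such $\Psi$ and $a$. It does.

\subsection{Results}
Put
\[
\sigma=2+3+\dots+d=\frac{d^2+d-2}2,\qquad \sigma+1=\frac{d^2+d}2,\qquad \delta(p,q)=1-\frac1p-\frac\sigma q .
\]
Throughout, $1\le p\le\infty$.

\begin{theorem}\label{thm:A}
Assume \eqref{eq:det1}. Then \eqref{eq:est} holds whenever $q>\sigma+1$ and $\frac1p+\frac\sigma q<1$.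
\end{theorem}

Conditions \eqref{eq:degenerate} and \eqref{eq:det2} are not needed for this. With more work the critical line can be included, under a weaker assumption.

\begin{theorem}\label{thm:B}
Assume only
\begin{equation}\label{eq:H}
\text{for every }(y,t)\in\operatorname{supp}a\text{ the vectors }\partial_t^j\nabla_y\Psi(y,t),\ 1\le j\le d,\ \text{span }\mathbb R^{d-1}.
\end{equation}
Then \eqref{eq:est} holds whenever $q>\sigma+1$ and $\frac1p+\frac\sigma q\le1$.
\end{theorem}

Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} separately, because its proof is much shorter and already answers the question. Conditions \eqref{eq:degenerate} and \eqref{eq:det2} enter when one asks whether the range is the right one.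

\begin{theorem}\label{thm:C}
Assume \eqref{eq:degenerate}, \eqref{eq:det1}, \eqref{eq:det2} and $a(0,0)\ne0$. If \eqref{eq:est} holds for some $(p,q)$ with $q<\infty$, uniformly in $\lambda\ge1$, then $q\ge\sigma+1$ and $\frac1p+\frac\sigma q\le1$.
\end{theorem}

Under the hypotheses of Theorem~\ref{thm:C}, the last two theorems leave open only the case $q=\sigma+1$, $p\ge q$, which is not decided here.

By \eqref{eq:tangential}, condition \eqref{eq:H} always holds for a curve with nonvanishing $\det(\gamma',\dots,\gamma^{(d)})$ and an arbitrary hypersurface. It cannot simply be dropped: if $\Psi$ does not depend on $y_{d-1}$ and $a(0,0)\ne0$, the example following \eqref{eq:est} gives $|T_\lambda f|\gtrsim1$ on a set of measure comparable to $\lambda^{-(d-2)}$, and \eqref{eq:est} fails for every $q<\infty$.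

\subsection{Where the exponents come from}\label{sec:heuristic}
Assume \eqref{eq:degenerate}, \eqref{eq:det1}, \eqref{eq:det2} and $a(0,0)\ne0$. Let $f(t)=e^{-i\lambda\Psi(0,t)}\chi_{[0,\varepsilon]}(t)$, with $\varepsilon$ small and $\lambda$ very large depending on $\varepsilon$. For small $y$,
\[
\Psi(y,t)-\Psi(0,t)\approx\sum_{j=0}^d\frac{t^j}{j!}\,y\cdot\partial_t^j\nabla_y\Psi(0,0).
\]
The term $j=0$ only contributes a unimodular factor to $T_\lambda f$, and the term $j=1$ vanishes by \eqref{eq:degenerate}. So $|T_\lambda f|\approx\varepsilon$ on the box $|y\cdot\partial_t^j\nabla_y\Psi(0,0)|\le c\lambda^{-1}\varepsilon^{-j}$, $2\le j\le d$, whose volume is about $\lambda^{-(d-1)}\varepsilon^{-\sigma}$ by \eqref{eq:det1}. Estimate \eqref{eq:est} then forces $\varepsilon\cdot\varepsilon^{-\sigma/q}\le C\varepsilon^{1/p}$, that is, $\varepsilon^{\delta(p,q)}\le C$ for all small $\varepsilon$, and hence $\delta(p,q)\ge0$. By \eqref{eq:det2} every small $t_0\ge0$ has a degenerate point $y(t_0)$ of its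 own. Thus there are about $\varepsilon^{-1}$ such examples with disjoint supports in $t$, and a random combination of them forces $q\ge\sigma+1$. Section~\ref{sec:sharp} makes this precise. These examples suggest the answer, and the factor $\varepsilon^{\delta(p,q)}$ returns in the proof: it will be the gain at scale $\varepsilon$ in a multilinear estimate.

\section{The main idea in a model case}\label{sec:model}

Take $d=3$, so $\sigma=5$, and
\[
\Psi(y,t)=\tfrac12|y|^2\,t+y_1t^2+y_2t^3,\qquad y=(y_1,y_2).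
\]
Here $\partial_t\nabla_y\Psi=(y_1+2t,\,y_2+3t^2)$ vanishes at the origin, $\nabla_y\partial_t\nabla_y\Psi$ is the identity, and $\partial_t^2\nabla_y\Psi=(2,6t)$, $\partial_t^3\nabla_y\Psi=(0,6)$ have determinant $12$. Let $a(y,t)=\chi(y)$ for $t\in I$, $0\le\chi\le1$.

Since $y$ has two components, one might multiply two pieces of $T_\lambda f$ and treat the product as an oscillatory integral operator from $\mathbb R^2$ to $\mathbb R^2$ with phase $\Psi(y,t_1)+\Psi(y,t_2)$. Its mixed Hessian has rows $\partial_t\nabla_y\Psi(y,t_i)$, and at $y=0$ the row with $t_1=0$ is zero, however far $t_2$ is from $t_1$. So we multiply three pieces. This gives one input variable too many, and we can afford to waste one: the one that goes with the bad coefficient $\frac12|y|^2$.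

Let $\tau\subset I$ be an interval of length $\varepsilon$, and let $f_1,f_2,f_3$ be supported in subintervals of $\tau$, ordered from left to right, with mutual distances at least $\varepsilon/K$. Put $F=f_1\otimes f_2\otimes f_3$ and $u_m=t_1^m+t_2^m+t_3^m$. Then
\[
\prod_{i=1}^3T_\lambda f_i(y)=\chi(y)^3\int e^{i\lambda(\frac12|y|^2u_1+y_1u_2+y_2u_3)}F(t)\,dt .
\]
The map $t\mapsto u$ is injective on $\{t_1<t_2<t_3\}$, because power sums determine the multiset $\{t_1,t_2,t_3\}$. Its Jacobian determinant has modulus $6\prod_{i<k}|t_i-t_k|\ge6\varepsilon^3K^{-3}$ on $\operatorname{supp}F$. Let $g(u)$ be $F$ divided by this modulus. For fixed $u_1$ the factor $e^{i\lambda|y|^2u_1/2}$ is unimodular and does not involve the other variables, so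
\[
\Big|\prod_{i=1}^3T_\lambda f_i(y)\Big|\le\int\Big|\int e^{i\lambda(y_1u_2+y_2u_3)}g(u_1,u_2,u_3)\,du_2\,du_3\Big|\,du_1 .
\]
The inner integral is a Fourier transform evaluated at a multiple of $\lambda y$, and $u_1$ runs over an interval of length $3\varepsilon$. By Minkowski's inequality, Plancherel's theorem and Cauchy--Schwarz in $u_1$,
\begin{equation}\label{eq:modelL2}
\int\Big|\prod_{i=1}^3T_\lambda f_i\Big|^2dy\le3\varepsilon\Big(\frac{2\pi}\lambda\Big)^2\|g\|_2^2\le3\varepsilon\,\frac{4\pi^2}{\lambda^2}\,\frac{K^3}{6\varepsilon^3}\prod_i\|f_i\|_2^2=\frac{2\pi^2K^3}{\lambda^2\varepsilon^2}\prod_i\|f_i\|_2^2 .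
\end{equation}
The same $L^2$ bound holds for every $F\in L^2$ supported in the product of the three subintervals, not only for tensor products. We interpolate it with the trivial $L^1\to L^\infty$ bound for $F\mapsto\int e^{i\lambda\sum_i\Psi(y,t_i)}\chi(y)^3F(t)\,dt$ on functions with this support. For $q\ge6$ and $1/r=1-3/q$ this gives
\[
\int\prod_i|T_\lambda f_i|^{q/3}dy\le C_K\lambda^{-2}\varepsilon^{-2}\prod_i\|f_i\|_r^{q/3}\le C_K\lambda^{-2}\varepsilon^{-2+q(1-\frac3q-\frac1p)}\prod_i\|f_i\|_p^{q/3}.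
\]
The last step is H\"older's inequality on intervals of length at most $\varepsilon$, valid for $p\ge r$. The exponent of $\varepsilon$ is $q-5-q/p=q\,\delta(p,q)$, exactly the power of Section~\ref{sec:heuristic}. When $\delta(p,q)>0$, small intervals are better than large ones, and one can sum over all scales.

Three points remain for the general case.
\begin{itemize}
\item \emph{Separation.} The function $T_\lambda f$ must be dominated by products of separated pieces at all scales (Section~\ref{sec:decomp}).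
\item \emph{The remainder.} A general phase is a polynomial of degree $d$ in $t$, with coefficients that are nonlinear in $y$, plus a remainder. Plancherel's theorem is replaced by integration by parts and Schur's test. In the coordinates $u$ the remainder becomes a function of the $t_i(u)$, and the $t_i$ are roots of a polynomial whose coefficients depend on $u$. They are not uniformly smooth in $u$ when the $t_i$ come close. The remedy is that only the symmetric sum of the remainders occurs (Section~\ref{sec:power}).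
\item \emph{The critical line.} If $\delta(p,q)=0$ the scales no longer gain anything, and another argument is needed (Section~\ref{sec:B}).
\end{itemize}

\section{Conventions and reduction}\label{sec:conv}

If $q=\infty$, \eqref{eq:est} is trivial since $|T_\lambda f|\le\|a\|_\infty\|f\|_1$, so $q<\infty$ from now on. We write $T=T_\lambda$. Intervals in $t$ are closed subintervals of $I$ of positive length, $|\tau|$ is the length of $\tau$, and $f_\tau=f\chi_\tau$. Partitions of an interval may share endpoints. Constants $C,c>0$ may change from line to line and may depend on $d,\Psi,a,p,q$, but never on $\lambda\ge1$, on $f$, or on the position and length of intervals; $C_K,c_K$ may also depend on $K$.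

Because $d\ge3$,
\begin{equation}\label{eq:numbers}
q>\sigma+1=\tfrac{d(d+1)}2\ \Longrightarrow\ q>2d,\qquad\qquad \sigma-d=\tfrac{(d-2)(d+1)}2>0 .
\end{equation}

\emph{Reduction.} Assume \eqref{eq:H}. At each point of $\operatorname{supp}a$ some $d-1$ of the $d$ vectors are independent, and they remain so nearby. Using a finite smooth partition of unity we write $T$ as a finite sum of operators of the same kind, and may therefore assume that for a fixed $j_0\in\{1,\dots,d\}$ the vectors $\partial_t^j\nabla_y\Psi$, $j\ne j_0$, are independent at every point of $\operatorname{supp}a$. Under \eqref{eq:det1} we take $j_0=1$ and no partition is needed. The index $j_0$ plays the role of the bad coefficient in Section~\ref{sec:model}.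

By compactness there is $\varepsilon_0\in(0,1]$ such that
\[
\mathcal K=\{(y,t):\ \text{there is }t'\text{ with }|t-t'|\le\varepsilon_0\text{ and }(y,t')\in\operatorname{supp}a\}
\]
is a compact subset of $\Omega$ on which these vectors are still independent. Hence there is $c_1>0$ with
\begin{equation}\label{eq:lower}
\Big|\sum_{j\ne j_0}\frac{w_j}{j!}\,\partial_t^j\nabla_y\Psi(y,t)\Big|\ge c_1|w|,\qquad (y,t)\in\mathcal K,\ w=(w_j)_{j\ne j_0}\in\mathbb R^{d-1}.
\end{equation}
We may decrease $\varepsilon_0$ later; this shrinks $\mathcal K$ and keeps $c_1$. By definition,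
\begin{equation}\label{eq:inK}
|\tau|\le\varepsilon_0,\ t'\in\tau,\ (y,t')\in\operatorname{supp}a\quad\Longrightarrow\quad\{y\}\times\tau\subset\mathcal K .
\end{equation}
Once $\varepsilon_0$ is fixed, $I$ can be split into boundedly many intervals of length at most $\varepsilon_0/2$, so it is enough to prove \eqref{eq:est} for $f$ supported in one of them.

\section{Symmetric sums are Lipschitz in the power sums}\label{sec:power}

For $s\in\mathbb R^d$ let $P_m(s)=\sum_{i=1}^ds_i^m$ and $P(s)=(P_1(s),\dots,P_d(s))$. A sum $\sum_iH(s_i)$ is symmetric, so it is a function of $P(s)$. If $H$ is a polynomial it is even a polynomial in $P(s)$; for instance $s_1^3+s_2^3=\frac12(3P_1P_2-P_1^3)$ when $d=2$. The next lemma says that for smooth $H$ it is still a Lipschitz function of $P(s)$, up to the diagonals where the $s_i$ coincide. It works because two points $s,s'$ involve only $2d$ numbers, at which $H$ can be replaced by an interpolating polynomial. We write $\|H\|_{C^k}=\max_{l\le k}\|H^{(l)}\|_\infty$.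

\begin{lemma}\label{lem:power}
Let $H\in C^{2d-1}([-\frac12,\frac12])$ be real. For $s,s'\in[-\frac12,\frac12]^d$,
\[
\Big|\sum_{i=1}^dH(s_i)-\sum_{i=1}^dH(s'_i)\Big|\le C_d\,\|H\|_{C^{2d-1}}\,|P(s)-P(s')| .
\]
\end{lemma}

\begin{proof}
Both sides are continuous in $(s,s')$, so we may assume that the $2d$ numbers $s_i,s_i'$ are distinct. Call them $x_0,\dots,x_{2d-1}$ and let
\[
Q(x)=\sum_{l=0}^{2d-1}H[x_0,\dots,x_l]\prod_{k<l}(x-x_k)=\sum_{m=0}^{2d-1}q_mx^m
\]
be Newton's interpolation polynomial, which agrees with $H$ at all $x_k$. The divided difference $H[x_0,\dots,x_l]$ equals $H^{(l)}(\xi)/l!$ for some $\xi\in[-\frac12,\frac12]$, and the coefficients of $\prod_{k<l}(x-x_k)$ have modulus at most $(1+\frac12)^l$. Hence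
\[
|q_m|\le\sum_{l}\frac{(3/2)^l}{l!}\|H\|_{C^{2d-1}}\le e^{3/2}\|H\|_{C^{2d-1}} .
\]
Replacing $H$ by $Q$ (the term $m=0$ cancels), the left side of the lemma equals $\big|\sum_{m=1}^{2d-1}q_m(P_m(s)-P_m(s'))\big|$.

It remains to see that each $P_m$, $1\le m\le2d-1$, is a Lipschitz function of $(P_1,\dots,P_d)$. By Newton's identities the elementary symmetric functions $e_1,\dots,e_d$ of $s$ are polynomials in $P_1,\dots,P_d$. Each $s_i$ is a root of $x^d-e_1x^{d-1}+\dots+(-1)^de_d$; multiplying this equation by $s_i^{m-d}$ and summing over $i$ gives $P_m=\sum_{k=1}^d(-1)^{k-1}e_kP_{m-k}$ for $m>d$. Inductively, $P_m$ is a fixed polynomial in $(P_1,\dots,P_d)$. It is Lipschitz on the convex set $[-d,d]^d$, which contains $P(s)$ and $P(s')$.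
\end{proof}

\section{The $d$-linear estimate}\label{sec:multi}

Let $\tau$ be an interval with center $t_0$ and length $\varepsilon\le\varepsilon_0$. Its \emph{normalized coordinates} are given by $t_i=t_0+\varepsilon s_i$, $s_i\in[-\frac12,\frac12]$. Put
\[
J(s)=d!\prod_{i<k}|s_i-s_k|,\qquad
T_dF(y)=\int_{\tau^d}e^{i\lambda\sum_i\Psi(y,t_i)}\prod_{i=1}^da(y,t_i)\,F(t)\,dt .
\]
Then $J$ is the modulus of the Jacobian determinant of $s\mapsto P(s)$, and $T_d(f_1\otimes\dots\otimes f_d)=\prod_iTf_i$ for $f_i$ supported in $\tau$. The next lemma replaces \eqref{eq:modelL2}. Its dependence on $J_*$ is explicit; Section~\ref{sec:B} relies on this.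

\begin{lemma}\label{lem:L2}
If $\varepsilon_0$ is small enough, then for $J_*>0$ and $F\in L^2(\tau^d)$ supported in $\{t_1<\dots<t_d\}\cap\{J\ge J_*\}$,
\[
\|T_dF\|_{L^2(\mathbb R^{d-1})}^2\le CJ_*^{-1}\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)}\|F\|_2^2 .
\]
\end{lemma}

\begin{proof}
\emph{Power sums as coordinates.} On $\{s_1<\dots<s_d\}$ the map $u=P(s)$ is injective, since power sums determine the multiset $\{s_i\}$, and its Jacobian does not vanish. Write $s=s(u)$ for the inverse, defined on the image of $\{s\in(-\frac12,\frac12)^d:s_1<\dots<s_d\}$. All $u$ below lie in this image, and functions of $u$ are extended by $0$. With $\tilde F(s)=F(t)$ and $g(u)=\tilde F(s)/J(s)$,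
\[
T_dF(y)=\varepsilon^d\int e^{i\lambda\sum_i\Psi(y,t_0+\varepsilon s_i(u))}\,b(y,u)\,g(u)\,du,\qquad b(y,u)=\prod_ia(y,t_0+\varepsilon s_i(u)) .
\]
If $y\in\operatorname{supp}b(\cdot,u)$, then $(y,t_1)\in\operatorname{supp}a$ with $t_1\in\tau$, and $\{y\}\times\tau\subset\mathcal K$ by \eqref{eq:inK}. So $\operatorname{supp}b(\cdot,u)$ is a compact subset of the open set $V_\tau=\{y:\{y\}\times\tau\subset\Omega\}$, and only $y\in V_\tau$ matter. For such $y$, Taylor's formula in $t$ at $t_0$ gives
\begin{gather*}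
\sum_i\Psi(y,t_0+\varepsilon s_i)=d\,\Psi(y,t_0)+\sum_{j=1}^d\frac{\varepsilon^ju_j}{j!}\,\partial_t^j\Psi(y,t_0)+\varepsilon^{d+1}\sum_iR(y,s_i),\\
R(y,s)=\frac{s^{d+1}}{d!}\int_0^1(1-\vartheta)^d\,\partial_t^{d+1}\Psi(y,t_0+\vartheta\varepsilon s)\,d\vartheta .
\end{gather*}
Each derivative of $R$ in $(y,s)$ is bounded uniformly over $|s|\le\frac12$ and $y$ with $\{y\}\times\tau\subset\mathcal K$.

\emph{Freezing one variable.} Write $u'=(u_j)_{j\ne j_0}$. For fixed $u_{j_0}$ the factor $e^{i\lambda(d\Psi(y,t_0)+\varepsilon^{j_0}u_{j_0}\partial_t^{j_0}\Psi(y,t_0)/j_0!)}$ is unimodular and independent of $u'$. As $|u_{j_0}|\le d$,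
\begin{gather}
|T_dF(y)|\le\varepsilon^d\int_{-d}^d\big|S_{u_{j_0}}g(u_{j_0},\cdot)(y)\big|\,du_{j_0},\qquad S_{u_{j_0}}h(y)=\int e^{i\lambda\varphi(y,u)}b(y,u)h(u')\,du',\label{eq:freeze}\\
\varphi(y,u)=\sum_{j\ne j_0}\frac{\varepsilon^ju_j}{j!}\,\partial_t^j\Psi(y,t_0)+\varepsilon^{d+1}\sum_iR(y,s_i(u)).\notag
\end{gather}

\emph{The kernel.} We have $\|S_{u_{j_0}}h\|_2^2=\iint h(u')\overline{h(v')}\,k(u',v')\,du'dv'$ with $v_{j_0}=u_{j_0}$ and
\[
k(u',v')=\int e^{i\lambda\theta(y)}B(y)\,dy,\qquad\theta=\varphi(\cdot,u)-\varphi(\cdot,v),\qquad B=b(\cdot,u)\overline{b(\cdot,v)} .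
\]
Let $w=(\varepsilon^j(u_j-v_j))_{j\ne j_0}$. Since $u_{j_0}=v_{j_0}$ and $\varepsilon\le1$, we have $|u-v|\le\varepsilon^{-d}|w|$. No regularity of $s_i(u)$ in $u$ is needed: Lemma~\ref{lem:power} with $H=\partial_y^\alpha R(y,\cdot)$ and $P(s(u))=u$, $P(s(v))=v$ gives, for $y\in\operatorname{supp}B$,
\[
\varepsilon^{d+1}\Big|\partial_y^\alpha\Big(\sum_iR(y,s_i(u))-\sum_iR(y,s_i(v))\Big)\Big|\le C_\alpha\varepsilon^{d+1}|u-v|\le C_\alpha\,\varepsilon|w| .
\]
The main part of $\nabla_y\theta$ is $\sum_{j\ne j_0}\frac{w_j}{j!}\partial_t^j\nabla_y\Psi(y,t_0)$, which has modulus at least $c_1|w|$ by \eqref{eq:lower}. Hence, if $\varepsilon_0$ is small,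
\begin{equation}\label{eq:theta}
|\nabla_y\theta|\ge\tfrac{c_1}2|w|,\qquad|\partial_y^\alpha\theta|\le C_\alpha|w|\qquad\text{on }\operatorname{supp}B .
\end{equation}
This fixes $\varepsilon_0$. For $w\ne0$ the field $M=\nabla\theta/|\nabla\theta|^2$ is smooth near $\operatorname{supp}B$. Applying \eqref{eq:theta} to $\theta/|w|$ we see that $|\partial^\alpha M|\le C_\alpha|w|^{-1}$ on $\operatorname{supp}B$. Moreover $e^{i\lambda\theta}=(i\lambda)^{-1}M\cdot\nabla e^{i\lambda\theta}$. We integrate by parts $d$ times. As $B$ has uniformly bounded $y$-derivatives and support in a fixed compact set, $|k|\le C(\lambda|w|)^{-d}$. Together with $|k|\le C$ this gives $|k(u',v')|\le C(1+\lambda|w|)^{-d}$, and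
\[
\int|k(u',v')|\,dv'\le C\prod_{j\ne j_0}\varepsilon^{-j}\int_{\mathbb R^{d-1}}(1+\lambda|w|)^{-d}\,dw\le C\lambda^{-(d-1)}\varepsilon^{-\sigma},
\]
because $\sum_{j\ne j_0}j=\sigma+1-j_0\le\sigma$. By symmetry the same holds for $\int|k|\,du'$. Schur's test yields $\|S_{u_{j_0}}h\|_2^2\le C\lambda^{-(d-1)}\varepsilon^{-\sigma}\|h\|_2^2$.

\emph{Conclusion.} By \eqref{eq:freeze}, Minkowski's inequality and Cauchy--Schwarz in $u_{j_0}$,
\[
\|T_dF\|_2^2\le C\varepsilon^{2d}\lambda^{-(d-1)}\varepsilon^{-\sigma}\|g\|_2^2,\qquad\|g\|_2^2=\int|\tilde F|^2J^{-1}\,ds\le J_*^{-1}\varepsilon^{-d}\|F\|_2^2 .\qedhere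
\]
\end{proof}

\begin{lemma}\label{lem:multi}
Let $q\ge2d$, $\frac1r=1-\frac dq$. Let $\tau_1,\dots,\tau_d$ be subintervals, with disjoint interiors, of an interval $\tau$ of length $\varepsilon\le\varepsilon_0$, and suppose that $J\ge J_*>0$ on $\tau_1\times\dots\times\tau_d$ in the normalized coordinates of $\tau$. If $f_i\in L^r$ is supported in $\tau_i$, then
\[
\int\prod_{i=1}^d|Tf_i|^{q/d}\,dy\le CJ_*^{-1}\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)}\prod_{i=1}^d\|f_i\|_r^{q/d}.
\]
\end{lemma}

\begin{proof}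
Relabel so that the $\tau_i$ are ordered from left to right. On functions supported in $\tau_1\times\dots\times\tau_d$ the operator $T_d$ maps $L^1\to L^\infty$ with norm at most $\|a\|_\infty^d$, and $L^2\to L^2$ with the norm given by Lemma~\ref{lem:L2}. The Riesz--Thorin theorem with $\theta=2d/q$, for which $1-\frac\theta2=\frac1r$ and $\frac\theta2=\frac dq$, gives $L^r\to L^{q/d}$ with norm at most $C(J_*^{-1}\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)})^{\theta/2}$. Apply this to $f_1\otimes\dots\otimes f_d$ and raise to the power $q/d$; note $\frac\theta2\cdot\frac qd=1$.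
\end{proof}

\section{Decomposition into separated pieces}\label{sec:decomp}

If a sum of $K$ numbers is not controlled by its largest terms, then it has $d$ large terms with separated indices. This elementary fact supplies the separation.

\begin{lemma}\label{lem:numbers}
Let $A=3(d-1)$ and let $K\ge2$ be an integer. For complex $z_1,\dots,z_K$,
\[
\Big|\sum_iz_i\Big|\le A\max_i|z_i|+K\max\prod_{k=1}^d|z_{i_k}|^{1/d},
\]
where the last maximum is over $i_1,\dots,i_d$ with mutual differences at least $2$, and is $0$ if there are none.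
\end{lemma}

\begin{proof}
Choose $i_1$ maximizing $|z_i|$, then $i_2$ maximizing $|z_i|$ among the $i$ with $|i-i_1|\ge2$, and so on, always at distance at least $2$ from all previous choices, until $d$ indices are chosen or no index is available. If we stop with at most $d-1$ indices, every index is within $1$ of a chosen one, so there are at most $A$ indices and $|\sum z_i|\le A\max|z_i|$. Otherwise the indices within $1$ of $i_1,\dots,i_{d-1}$ contribute at most $A\max|z_i|$. Every other index was available when $i_d$ was chosen, so $|z_i|\le|z_{i_d}|=\min_k|z_{i_k}|\le\prod_k|z_{i_k}|^{1/d}$, and there are at most $K$ such indices.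
\end{proof}

For an interval $\tau$ let $\mathcal P(\tau)$ be the set of $d$-tuples $(\tau_1,\dots,\tau_d)$ chosen among the $K$ equal subintervals of $\tau$, with mutual distances at least $|\tau|/K$. There are at most $K^d$ such tuples. Let $f$ be supported in $\tau$ and apply Lemma~\ref{lem:numbers} to the numbers $Tf_{\tau'}(y)$, where $\tau'$ runs through these $K$ subintervals. With $(x+y)^q\le2^q(x^q+y^q)$ we obtain pointwise
\[
|Tf|^q\le(2A)^q\sum_{\tau'\subset\tau,\,|\tau'|=|\tau|/K}|Tf_{\tau'}|^q+(2K)^q\sum_{\mathcal P(\tau)}\prod_{i=1}^d|Tf_{\tau_i}|^{q/d}.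
\]
Let $\mathcal D_n$ be the partition of an interval $I_0$ into $K^n$ equal intervals. Iterating $N$ times, for $f$ supported in $I_0$,
\begin{equation}\label{eq:dec}
|Tf|^q\le(2A)^{qN}\sum_{\tau\in\mathcal D_N}|Tf_\tau|^q+(2K)^q\sum_{n<N}(2A)^{qn}\sum_{\tau\in\mathcal D_n}\sum_{\mathcal P(\tau)}\prod_{i=1}^d|Tf_{\tau_i}|^{q/d}.
\end{equation}
If $p\le q$, then $|Tf_\tau|\le\|a\|_\infty|\tau|^{1-1/p}\|f_\tau\|_p$ and
\begin{equation}\label{eq:lplq}
\sum_{\tau\in\mathcal D_n}\|f_\tau\|_p^q\le\|f\|_p^q ,
\end{equation}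
so that
\begin{equation}\label{eq:tail}
\text{the first term of \eqref{eq:dec} is at most }C\big(2AK^{-(1-1/p)}\big)^{qN}\|f\|_p^q,\text{ uniformly in }y .
\end{equation}

\section{Proof of Theorem \ref{thm:A}}\label{sec:A}

Let $q>\sigma+1$ and $\delta=\delta(p,q)>0$. We may assume $p\le q$: if $p>q$, then $\delta(q,q)=1-\frac{\sigma+1}q>0$ and $\|f\|_{L^q(I)}\le\|f\|_{L^p(I)}$, so the case $p=q$ suffices. Let $f$ be supported in an interval $I_0$ with $|I_0|\le\varepsilon_0$. Choose $K$ with $2AK^{-\delta}\le\frac12$. Since $\delta\le1-\frac1p$, the bound in \eqref{eq:tail} tends to $0$ as $N\to\infty$.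

Let $\tau\in\mathcal D_n$, $\varepsilon=|\tau|=|I_0|K^{-n}$ and $(\tau_1,\dots,\tau_d)\in\mathcal P(\tau)$. In the normalized coordinates of $\tau$ the separations are at least $1/K$, so $J\ge c_K$ on $\tau_1\times\dots\times\tau_d$. Let $\frac1r=1-\frac dq$. By \eqref{eq:numbers} we have $q\ge2d$ and $\frac1p<1-\frac\sigma q\le\frac1r$. Hence H\"older's inequality gives $\|f_{\tau_i}\|_r\le\varepsilon^{1/r-1/p}\|f_\tau\|_p$. Lemma~\ref{lem:multi} yields
\[
\int\prod_{i=1}^d|Tf_{\tau_i}|^{q/d}\,dy\le C_K\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)+q(1-\frac dq-\frac1p)}\|f_\tau\|_p^q=C_K\lambda^{-(d-1)}\varepsilon^{q\delta}\|f_\tau\|_p^q .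
\]
Now integrate \eqref{eq:dec} over the compact $y$-projection of $\operatorname{supp}a$, outside of which $Tf=0$, and let $N\to\infty$. With $\varepsilon\le K^{-n}$, \eqref{eq:lplq} and $|\mathcal P(\tau)|\le K^d$,
\[
\|Tf\|_q^q\le C_K\lambda^{-(d-1)}\|f\|_p^q\sum_{n\ge0}\big(2AK^{-\delta}\big)^{qn}\le C\lambda^{-(d-1)}\|f\|_p^q .
\]
This proves Theorem~\ref{thm:A}. In particular the question of Section~1 has a positive answer. \qed

\begin{remark}
Condition \eqref{eq:det1} entered only through \eqref{eq:lower} with $j_0=1$, and the argument works for every $j_0$. It breaks down at $\delta=0$ because each step of \eqref{eq:dec} costs a factor $2A>1$, which nothing compensates.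
\end{remark}

\section{The critical line: proof of Theorem \ref{thm:B}}\label{sec:B}

Fix $q>\sigma+1$ and define $p_c=p_c(q)$ by $\frac1{p_c}=1-\frac\sigma q$. Then $\delta(p_c,q)=0$ and $1<p_c<q$, the last inequality being $q>\sigma+1$. The plan is as follows. First we prove an estimate for products of \emph{two} separated pieces at scale $\varepsilon$, with the scaling factor $\varepsilon^{q\delta(p,q)}$, for all $p$ near $p_c$ on both sides. Next we replace \eqref{eq:dec} by a decomposition into such products whose loss at step $n$ is only a factor $1+2\eta_n$ with $\sum\eta_n<\infty$. For $|f|\le\chi_E$ the two signs of $\delta$ then single out the scale $\varepsilon\approx|E|$, and real interpolation finishes the proof.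

\subsection{A bilinear estimate at every scale}

\begin{proposition}\label{prop:bil}
There is a neighborhood of $\frac1{p_c}$ such that for every $\frac1p$ in it the following holds. Let $U$ be an interval of length $\varepsilon\le\varepsilon_0$, and let $I_1,I_2\subset U$ be intervals of length $\varepsilon/4$ at distance at least $\varepsilon/4$. If $\operatorname{supp}f_1\subset I_1$ and $\operatorname{supp}f_2\subset I_2$, then
\[
\int|Tf_1\,Tf_2|^{q/2}\,dy\le C\lambda^{-(d-1)}\varepsilon^{q\delta(p,q)}\|f_1\|_p^{q/2}\|f_2\|_p^{q/2}.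
\]
Here $\delta(p,q)$ may be negative.
\end{proposition}

To prove this we decompose each of $f_1,f_2$ by \eqref{eq:dec}. Products of $d$ pieces from one short interval $\tau$ give no gain on the critical line. But we have $d$ pieces from some $\tau\subset I_1$ and $d$ from some $\tau'\subset I_2$, and can regroup them into products of $d-1$ pieces from one side and one from the other. In such a product one factor stays far from the others however short $\tau$ and $\tau'$ are. This improves the Jacobian, and the improvement yields powers of $|\tau|$ and $|\tau'|$.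

\begin{proof}
Let
\[
\beta=1-\frac dq-\frac1p,\qquad\kappa=\frac12\Big[\beta q-\frac{(d-1)(d-2)}2\Big],\qquad h=\max\Big(0,1-\frac q{2p}\Big).
\]
At $p=p_c$ we have, by \eqref{eq:numbers},
\[
\beta q=\sigma-d=\frac{(d-2)(d+1)}2>0,\qquad\kappa=\frac{d-2}4\big[(d+1)-(d-1)\big]=\frac{d-2}2\ge\frac12,
\]
while $h<\frac12$ because $p_c<q$. So there are $\gamma>0$ and a neighborhood of $\frac1{p_c}$ on which
\[
1<p<q,\qquad\beta>0,\qquad\kappa-h\ge\gamma,\qquad1-\tfrac1p\ge\gamma .
\]
Fix $K$ with $(2A)^{q/2}K^{-\gamma}\le\frac12$. As $q\ge2$ and $2A\ge1$, also $2AK^{-\gamma}\le\frac12$. Let $\frac1r=1-\frac dq$, so that $\beta=\frac1r-\frac1p$.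

\emph{Decomposition.} We may assume $f_1,f_2\in L^p$. Apply \eqref{eq:dec} to $f_1$ with $I_0=I_1$ and let $N\to\infty$; the first term tends to $0$ by \eqref{eq:tail}. Taking square roots termwise,
\[
|Tf_1|^{q/2}\le C\sum_{n\ge0}(2A)^{qn/2}\sum_{\tau}\ \sum_{(\tau_i)\in\mathcal P(\tau)}\ \prod_{i=1}^d|Tf_{1,\tau_i}|^{\frac q{2d}},
\]
where $f_{1,\tau}=f_1\chi_\tau$ and $\tau$ runs over the partition of $I_1$ into $K^n$ intervals of length $K^{-n}\varepsilon/4$. The same holds for $f_2$ and $I_2$, with $m,\tau',\tau_j'$ in place of $n,\tau,\tau_i$.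

\emph{Regrouping.} Fix $\tau,\tau'$ and the tuples, put $a_i=|Tf_{1,\tau_i}|$, $b_j=|Tf_{2,\tau'_j}|$ and
\[
G_{ij}=b_j\prod_{i'\ne i}a_{i'},\qquad G'_{ij}=a_i\prod_{j'\ne j}b_{j'}\qquad(1\le i,j\le d).
\]
In $\prod_{i,j}G_{ij}G_{ij}'$ a given $a_k$ occurs $d(d-1)$ times through the $G_{ij}$ with $i\ne k$ and $d$ times through the $G'_{kj}$, so $d^2$ times in all, and likewise for each $b_k$. Thus $\prod_ia_i\prod_jb_j=\prod_{i,j}(G_{ij}G'_{ij})^{1/d^2}$. H\"older's inequality with $2d^2$ factors gives
\begin{equation}\label{eq:regroup}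
\int\prod_ia_i^{\frac q{2d}}\prod_jb_j^{\frac q{2d}}\,dy\le\prod_{i,j}\Big(\int G_{ij}^{q/d}\,dy\Big)^{\frac1{2d^2}}\Big(\int (G'_{ij})^{q/d}\,dy\Big)^{\frac1{2d^2}}.
\end{equation}

\emph{One regrouped product.} We bound $\int G_{ij}^{q/d}$ by Lemma~\ref{lem:multi} in the large interval $U$. In the normalized coordinates of $U$ the $d-1$ intervals contained in $\tau$ have mutual distances at least $K^{-n-1}/4$, and the one in $\tau'$ has distance at least $\frac14$ from them. Hence
\[
J\ge c_K\,K^{-n\frac{(d-1)(d-2)}2}.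
\]
Since $\beta>0$, H\"older's inequality gives $\|f_{1,\tau_i}\|_r\le(\varepsilon K^{-n})^\beta\|f_{1,\tau}\|_p$ and $\|f_{2,\tau'_j}\|_r\le(\varepsilon K^{-m})^\beta\|f_{2,\tau'}\|_p$. Using $-(\sigma-d)+\beta q=q\delta(p,q)$ we obtain
\[
\int G_{ij}^{q/d}\,dy\le C\lambda^{-(d-1)}\varepsilon^{q\delta(p,q)}K^{n\frac{(d-1)(d-2)}2-n\beta q\frac{d-1}d-m\frac{\beta q}d}\,\|f_{1,\tau}\|_p^{q\frac{d-1}d}\|f_{2,\tau'}\|_p^{\frac qd}.
\]
The bound for $G'_{ij}$ is the same with the roles of $(n,f_{1,\tau})$ and $(m,f_{2,\tau'})$ exchanged. Each bound is independent of $i,j$, so \eqref{eq:regroup} takes the geometric mean of the two. In it the exponent of $K$ is $\frac12(n+m)\big[\frac{(d-1)(d-2)}2-\beta q\big]=-(n+m)\kappa$, and the left side of \eqref{eq:regroup} is at most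
\[
C\lambda^{-(d-1)}\varepsilon^{q\delta(p,q)}K^{-(n+m)\kappa}\,\|f_{1,\tau}\|_p^{q/2}\|f_{2,\tau'}\|_p^{q/2}.
\]

\emph{Summation.} There are $K^n$ intervals $\tau$. By H\"older's inequality if $p>q/2$, and by $\ell^p\subset\ell^{q/2}$ if $p\le q/2$,
\[
\sum_\tau\|f_{1,\tau}\|_p^{q/2}\le K^{nh}\|f_1\|_p^{q/2},
\]
and similarly for $\tau'$. For given $\tau,\tau'$ there are at most $K^{2d}$ pairs of tuples. Summing everything,
\[
\int|Tf_1Tf_2|^{q/2}\,dy\le C\lambda^{-(d-1)}\varepsilon^{q\delta(p,q)}\|f_1\|_p^{q/2}\|f_2\|_p^{q/2}\sum_{n,m\ge0}\big((2A)^{q/2}K^{-(\kappa-h)}\big)^{n+m},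
\]
and the series converges by the choice of $K$.
\end{proof}

\subsection{A decomposition with summable losses}
Let $f\in L^1$ be supported in an interval $I_0$ with $|I_0|\le\varepsilon_0/2$. Let $D_n$ be the set of the $2^n$ dyadic subintervals of $I_0$ of length $2^{-n}|I_0|$, and let $\mathcal U_n$ consist of the elements of $D_n$ and the unions of two adjacent elements of $D_n$. Put $N_n(y)=\max_{U\in\mathcal U_n}|Tf_U(y)|$. Let
\[
B_n(y)=\max|Tf_Q(y)\,Tf_{Q'}(y)|^{1/2},
\]
where the maximum is over all unions $U$ of two adjacent elements of $D_n$ and all pairs of distinct non-adjacent $Q,Q'$ among the four elements of $D_{n+1}$ contained in $U$. There is no such $U$ for $n=0$, and we put $B_0=0$. Allowing unions of neighbors in $\mathcal U_n$ keeps the loss close to $1$: if two neighboring pieces dominate, their sum is again one piece.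

\begin{lemma}\label{lem:loss}
For $0<\eta\le1$ and all $n\ge0$, $N_n\le(1+2\eta)N_{n+1}+4\eta^{-1}B_n$ pointwise.
\end{lemma}

\begin{proof}
Let $U\in\mathcal U_n$. If $U\in D_n$, then $U$ is the union of two adjacent elements of $D_{n+1}$, so $U\in\mathcal U_{n+1}$ and $|Tf_U|\le N_{n+1}$. Let now $U$ be the union of two adjacent elements of $D_n$, with children $Q_1,\dots,Q_4\in D_{n+1}$ from left to right, and put $z_i=Tf_{Q_i}(y)$, $M=\max_i|z_i|$. We may assume $M>0$.

If $|z_iz_j|^{1/2}\ge\eta M$ for some $|i-j|\ge2$, then $|Tf_U|\le4M\le4\eta^{-1}B_n$.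

Otherwise let $|z_i|=M$. Every $z_j$ with $|j-i|\ge2$ satisfies $|z_j|<\eta^2M\le\eta M$. If $i$ has two neighbors, they are non-adjacent to each other, so $|z_{i-1}z_{i+1}|<\eta^2M^2$ and one of them has modulus less than $\eta M$. In every case there is a neighbor $i'$ of $i$ such that the other two terms have modulus at most $\eta M$. Since $Q_i\cup Q_{i'}\in\mathcal U_{n+1}$ and $M\le N_{n+1}$, we get $|Tf_U|\le|z_i+z_{i'}|+2\eta M\le(1+2\eta)N_{n+1}$.
\end{proof}

We have $N_0=|Tf|$. Moreover $N_n\to0$, since $|Tf_U|\le\|a\|_\infty\int_U|f|$ and the integral of $|f|$ is absolutely continuous. Iterating Lemma~\ref{lem:loss} with $\eta=\eta_n\in(0,1]$, $\sum_n\eta_n<\infty$, gives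
\begin{equation}\label{eq:loss}
|Tf|\le e^{2\sum_n\eta_n}\sum_{n\ge0}4\eta_n^{-1}B_n .
\end{equation}

\subsection{The restricted estimate}
Let $|f|\le\chi_E$ with $E\subset I_0$ and $2^{-n_0-1}|I_0|<|E|\le2^{-n_0}|I_0|$, $n_0\ge0$ (if $|E|=0$, then $Tf=0$). Choose $\omega>0$ such that Proposition~\ref{prop:bil} applies to $p_+$ and $p_-$ defined by $\frac1{p_\pm}=\frac1{p_c}\pm\omega$. Then $\delta(p_\pm,q)=\mp\omega$.

For $n\ge1$ the unions $U$ in the definition of $B_n$ have length $\varepsilon_n=2^{1-n}|I_0|\le\varepsilon_0$, and the intervals $Q,Q'$ have length $\varepsilon_n/4$ and distance at least $\varepsilon_n/4$. Bounding the maximum by a sum, using Proposition~\ref{prop:bil}, and then $p_\pm<q$ together with the fact that the sets $U$ have bounded overlap,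
\begin{align*}
\|B_n\|_q^q\le\sum_U\sum_{Q,Q'}\int|Tf_Q\,Tf_{Q'}|^{q/2}\,dy&\le C\lambda^{-(d-1)}\varepsilon_n^{\mp q\omega}\sum_U\|f_U\|_{p_\pm}^q\\
&\le C\lambda^{-(d-1)}\varepsilon_n^{\mp q\omega}|E|^{\frac q{p_c}\pm q\omega}.
\end{align*}
Thus $\|B_n\|_q\le C\lambda^{-(d-1)/q}|E|^{1/p_c}(|E|/\varepsilon_n)^{\pm\omega}$ for both signs. As $|E|/\varepsilon_n$ is comparable to $2^{n-n_0}$, the better sign gives
\[
\|B_n\|_q\le C\lambda^{-\frac{d-1}q}|E|^{1/p_c}\,2^{-\omega|n-n_0|}.
\]
With $\eta_n=2^{-\omega|n-n_0|/2}$, both $\sum_n\eta_n$ and $\sum_n\eta_n^{-1}2^{-\omega|n-n_0|}$ are bounded independently of $n_0$, and \eqref{eq:loss} yields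
\begin{equation}\label{eq:restricted}
\|Tf\|_q\le C\lambda^{-\frac{d-1}q}|E|^{1/p_c}\qquad\text{whenever }|f|\le\chi_E .
\end{equation}
Splitting $I$ into boundedly many intervals, we obtain \eqref{eq:restricted} for all measurable $E\subset I$.

\subsection{Interpolation}
Recall the Lorentz spaces: $L^{p,r}(I)$ consists of the $f$ for which $s\mapsto s\,|\{|f|>s\}|^{1/p}$ is in $L^r((0,\infty),ds/s)$. We have $L^{p,p}=L^p$, and $L^{p,r}$ increases with $r$. We use two textbook identities for real interpolation. If $1<p_0,p_1<\infty$, $p_0\ne p_1$, $0<\theta<1$ and $\frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1}$, then $(L^{p_0,1},L^{p_1,1})_{\theta,q}=L^{p,q}$. If $1\le q_0<q_1<\infty$, $0<\theta<1$ and $\frac1q=\frac{1-\theta}{q_0}+\frac\theta{q_1}$, then $(L^{q_0}(\mu),L^{q_1}(\mu))_{\theta,q}=L^q(\mu)$ for every $\sigma$-finite measure $\mu$, with constants independent of $\mu$.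

Let $\mu=\lambda^{d-1}dy$, so that \eqref{eq:est} says that $T:L^p(I)\to L^q(\mu)$ is bounded uniformly in $\lambda$. First we pass from \eqref{eq:restricted} to $L^{p_c,1}$. For $f\in L^{p_c,1}(I)\subset L^1(I)$ put $E_k=\{2^k\le|f|<2^{k+1}\}$, $k\in\mathbb Z$. Since $T:L^1\to L^\infty$ is bounded, $Tf=\sum_kT(f\chi_{E_k})$ uniformly. Since $E_k\subset\{|f|>s\}$ for $s<2^k$, \eqref{eq:restricted} gives
\[
\|Tf\|_{L^q(\mu)}\le C\sum_k2^{k+1}|E_k|^{1/p_c}\le4C\sum_k\int_{2^{k-1}}^{2^k}|\{|f|>s\}|^{1/p_c}\,ds\le C\|f\|_{L^{p_c,1}} .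
\]
This holds for every $q\in(\sigma+1,\infty)$ with $p_c=p_c(q)$.

Now let such a $q$ be given. Choose $\sigma+1<q_0<q<q_1<\infty$ and $\theta\in(0,1)$ with $\frac1q=\frac{1-\theta}{q_0}+\frac\theta{q_1}$, and put $p_k=p_c(q_k)$, $k=0,1$. Then $p_0\ne p_1$. Since $\frac1{p_c(q)}=1-\frac\sigma q$ is affine in $\frac1q$, also $\frac1{p_c(q)}=\frac{1-\theta}{p_0}+\frac\theta{p_1}$. By the two identities $T:L^{p_c,q}(I)\to L^q(\mu)$ is bounded, uniformly in $\lambda$. Finally $L^{p_c}\subset L^{p_c,q}$ because $p_c\le q$. This is \eqref{eq:est} for $p=p_c$. For $\frac1p<1-\frac\sigma q$ use $\|f\|_{L^{p_c}(I)}\le\|f\|_{L^p(I)}$. This proves Theorem~\ref{thm:B}. \qed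

\section{Sharpness: proof of Theorem \ref{thm:C}}\label{sec:sharp}

We make the examples of Section~\ref{sec:heuristic} precise. Choose an open ball $W\subset\Omega$ about $(0,0)$ on which $|a-a(0,0)|\le|a(0,0)|/10$. In particular $W\subset\operatorname{supp}a$, so the derivatives of $\Psi$ are bounded on $W$. By \eqref{eq:degenerate}, \eqref{eq:det2} and the implicit function theorem there are $t_*\in(0,1]$ and a smooth curve $y(t)$, $|t|\le t_*$, with $y(0)=0$ and
\[
\partial_t\nabla_y\Psi(y(t),t)=0 .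
\]
Take $t_*$ so small that all points $(y(t_0),t)$, $t_0,t\in[0,t_*]$, lie in a compact subset of $W$.

\emph{One example.} Let $t_0\in[0,t_*/2]$ and $0<\varepsilon\le t_*/2$. Put $e_j=\partial_t^j\nabla_y\Psi(y(t_0),t_0)$, so that $e_1=0$, and
\begin{gather*}
f_{t_0}(t)=e^{-i\lambda\Psi(y(t_0),t)}\chi_{[t_0,t_0+\varepsilon]}(t),\\
\mathcal B_{t_0}=\{y(t_0)+v:\ |v\cdot e_j|\le c\lambda^{-1}\varepsilon^{-j},\ 2\le j\le d\}.
\end{gather*}
By \eqref{eq:det1} and compactness, $e_2,\dots,e_d$ are independent uniformly in $t_0$. Hence, for fixed $c$, $|\mathcal B_{t_0}|$ is comparable to $\lambda^{-(d-1)}\varepsilon^{-\sigma}$, and $|v|\le Cc\lambda^{-1}\varepsilon^{-d}$ on $\mathcal B_{t_0}$. We claim that there are a small constant $c$, independent of $\varepsilon$ and $t_0$, and numbers $\lambda(\varepsilon)\ge1$, independent of $t_0$, such that for all $\lambda\ge\lambda(\varepsilon)$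
\begin{equation}\label{eq:example}
|Tf_{t_0}|\ge\tfrac12|a(0,0)|\,\varepsilon\quad\text{on }\mathcal B_{t_0},\text{ uniformly in }t_0 .
\end{equation}
Let $y=y(t_0)+v\in\mathcal B_{t_0}$ and $t=t_0+\varepsilon s$, $0\le s\le1$. If $\lambda\ge\lambda(\varepsilon)$, then $v$ is so small that $(y,t)\in W$, and by convexity all segments used below lie in $W$. We expand $\Psi(y,t)-\Psi(y(t_0),t)$ in $t$ at $t_0$ up to order $d$ with remainder $O(|v|\varepsilon^{d+1})$, and use $\partial_t^j\Psi(y,t_0)-\partial_t^j\Psi(y(t_0),t_0)=v\cdot e_j+O(|v|^2)$ for $1\le j\le d$. Since $e_1=0$, this gives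
\begin{multline*}
\lambda\big[\Psi(y,t)-\Psi(y(t_0),t)\big]-\lambda\big[\Psi(y,t_0)-\Psi(y(t_0),t_0)\big]\\
=\lambda\sum_{j=2}^d\frac{(\varepsilon s)^j}{j!}\,v\cdot e_j+O(\lambda|v|\varepsilon^{d+1})+O(\lambda|v|^2\varepsilon).
\end{multline*}
The three terms are $O(c)$, $O(c\,\varepsilon)$ and $O(c^2\lambda^{-1}\varepsilon^{1-2d})$. Choosing first $c$ small and then $\lambda(\varepsilon)$ large, we see that the whole expression, call it $\Phi$, has modulus at most $\frac1{10}$ for $\lambda\ge\lambda(\varepsilon)$. Up to a unimodular factor independent of $t$, $Tf_{t_0}(y)=\int_{t_0}^{t_0+\varepsilon}e^{i\Phi}a(y,t)\,dt$, and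
\[
|e^{i\Phi}a(y,t)-a(0,0)|\le\Big(\frac1{10}\cdot\frac{11}{10}+\frac1{10}\Big)|a(0,0)|<\frac12|a(0,0)| .
\]
This proves \eqref{eq:example}.

\emph{The condition on $p$.} Take $t_0=0$. As $\|f_0\|_p=\varepsilon^{1/p}$, \eqref{eq:est} and \eqref{eq:example} give $\varepsilon\,(\lambda^{-(d-1)}\varepsilon^{-\sigma})^{1/q}\le C\lambda^{-(d-1)/q}\varepsilon^{1/p}$ for $\lambda=\lambda(\varepsilon)$, that is, $\varepsilon^{1-\sigma/q-1/p}\le C$ for all small $\varepsilon$. Hence $\frac1p+\frac\sigma q\le1$. In particular $q\ge\sigma\ge5$. This part needs only the point $y(0)=0$ and does not use \eqref{eq:det2}.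

\emph{The condition on $q$.} Let $t_l=l\varepsilon$ for $0\le l\le L$, where $t_L\le t_*/2$ and $L$ is comparable to $\varepsilon^{-1}$. Let $f=\sum_l\epsilon_lf_{t_l}$ with independent random signs $\epsilon_l=\pm1$. The $f_{t_l}$ have disjoint supports up to endpoints, so $|f|\le1$ almost everywhere and $\|f\|_p\le1$. Since $q\ge2$, Jensen's inequality and $\mathbb E|\sum_l\epsilon_lz_l|^2=\sum_l|z_l|^2$ give
\[
\mathbb E\|Tf\|_q^q\ge\int\Big(\mathbb E|Tf|^2\Big)^{q/2}dy=\int\Big(\sum_l|Tf_{t_l}|^2\Big)^{q/2}dy\ge\sum_l\int|Tf_{t_l}|^q\,dy\ge c'\,\varepsilon^{-1}\,\varepsilon^q\,\lambda^{-(d-1)}\varepsilon^{-\sigma}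
\]
for $\lambda=\lambda(\varepsilon)$, with $c'>0$ independent of $\varepsilon$. By \eqref{eq:est} the left side is at most $C\lambda^{-(d-1)}$. Hence $\varepsilon^{q-1-\sigma}\le C$ for all small $\varepsilon$, and $q\ge\sigma+1$. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}
\bibitem{HKL} Seheon Ham, Hyerim Ko, and Sanghyuk Lee, \emph{Remarks on estimates for the adjoint restriction operator to curves over the sphere}, arXiv:1810.08081 (2018).
\end{thebibliography}

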